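\title{Anisotropic Carleson operators with multipliers of low regularity}

\begin{abstract}
Let $m$ be a bounded function on $\mathbb{R}^n$, $n\ge 2$, that is invariant under the dilations $\xi\mapsto(\lambda^{\alpha_1}\xi_1,\dots,\lambda^{\alpha_n}\xi_n)$, where $\alpha_1=1$ and all $\alpha_i$ are positive integers. We prove that the Carleson operator associated with $m$, the supremum over all frequency translates of the multiplier operator, is of weak type $(2,2)$ as soon as $m$ is continuous away from the origin and, on an annulus, belongs to the Sobolev space $H^s$ with $s>n/2$. In particular, more than $(\alpha_1+\dots+\alpha_n)/2$ derivatives suffice. Fewer than $(n-1)/2$ derivatives do not. The proof expands $m$ into smooth multipliers whose kernels are shifted in space, and shows by a time-frequency argument with widely separated scales that a shift costs only a logarithm of its length.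
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}

Let $n\ge2$ and let $\alpha=(\alpha_1,\dots,\alpha_n)$ be a vector of positive integers with $\alpha_1=1$; we call such $\alpha$ \emph{admissible}. For $\lambda>0$ and $x\in\mathbb{R}^n$ put
\[
\lambda\circ x=(\lambda^{\alpha_1}x_1,\dots,\lambda^{\alpha_n}x_n),\qquad |\alpha|=\sum_{i=1}^n\alpha_i,\qquad \rho(x)=\max_{1\le i\le n}|x_i|^{1/\alpha_i}.
\]
Then $\rho(\lambda\circ x)=\lambda\rho(x)$, and $\rho(x+y)\le\rho(x)+\rho(y)$ because $t\mapsto t^{1/\alpha_i}$ is subadditive; so $\rho(x-y)$ is a metric. Its ball of radius $r$ is a box with sides $2r^{\alpha_i}$ and volume $2^nr^{|\alpha|}$. Thus $|\alpha|$ is the dimension of $\mathbb{R}^n$ as seen by the dilations. We have $|\alpha|\ge n$, with equality exactly in the isotropic case $\alpha=(1,\dots,1)$.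

For an integer $\nu\ge0$ let $\mathcal{M}^\nu$ be the class of bounded functions $m$ on $\mathbb{R}^n$ that lie in $C^\nu(\mathbb{R}^n\setminus\{0\})$ and are \emph{homogeneous}: $m(\lambda\circ\xi)=m(\xi)$ for $\xi\ne0$, $\lambda>0$. Set
\[
\|m\|_{\mathcal{M}^\nu}=\sup_{|\beta|\le\nu}\ \sup_{\rho(\xi)=1}|\partial^\beta m(\xi)|.
\]
Differentiating the homogeneity relation and choosing $\lambda=\rho(\xi)^{-1}$ gives, with $\alpha\cdot\beta=\sum_i\alpha_i\beta_i$,
\begin{equation}\label{eq:homder}
\partial^\beta m(\xi)=\rho(\xi)^{-\alpha\cdot\beta}\,(\partial^\beta m)\bigl(\rho(\xi)^{-1}\circ\xi\bigr),\qquad |\beta|\le\nu,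
\end{equation}
so the norm controls the derivatives of $m$ at every $\xi\neq0$.

We write $\widehat f(\xi)=(2\pi)^{-n}\int f(x)e^{-ix\cdot\xi}\,dx$, so that $f(x)=\int\widehat f(\xi)e^{ix\cdot\xi}\,d\xi$; another normalization changes the estimates below only by constant factors. For a bounded function $m$ and a Schwartz function $f$, the \emph{Carleson operator} associated with $m$ is
\[
\mathcal{C}_mf(x)=\sup_{N\in\mathbb{R}^n}\Bigl|\int_{\mathbb{R}^n}\widehat f(\xi)e^{ix\cdot\xi}m(\xi-N)\,d\xi\Bigr|.
\]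
In dimension one, $m=\mathbf{1}_{(-\infty,0)}$ gives the maximal partial Fourier integral $\sup_N|\int_{-\infty}^N\widehat f(\xi)e^{ix\xi}\,d\xi|$, and every homogeneous $m$ is constant on each half-line, so no question of regularity arises. For $n\ge2$ a homogeneous $m$ is an arbitrary function on the surface $\{\rho=1\}$. For a fixed $N$ the integral defines an operator that is bounded on $L^2$ by Plancherel's theorem, however rough $m$ is. Once $N$ may depend on $x$, smoothness of $m$ is needed, and one asks how much. With $\|h\|_{L^{2,\infty}}=\sup_{\tau>0}\tau\,|\{|h|>\tau\}|^{1/2}$, consider the estimate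
\begin{equation}\label{eq:main}
\|\mathcal{C}_mf\|_{L^{2,\infty}(\mathbb{R}^n)}\le C\,\|m\|_{\mathcal{M}^{\nu_0}}\|f\|_{L^2(\mathbb{R}^n)}\quad\text{for all $m\in\mathcal{M}^{\nu_0}$ and all Schwartz $f$},
\end{equation}
where $C$ depends only on $\alpha$ and $\nu_0$. It is known that \eqref{eq:main} holds for every admissible $\alpha$ and every integer $\nu_0\ge3|\alpha|+2$. The question posed in \cite{Roos} is whether, for every $n\ge2$ and every admissible $\alpha$, it holds for all integers $\nu_0>|\alpha|/2$, the bound suggested by the anisotropic H\"ormander--Mikhlin multiplier theorem. The question was open also in the isotropic case. We show that the answer is yes, and that $\nu_0>n/2$ is enough for every $\alpha$.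

\subsection*{Results}

Fix $\Upsilon\in C_c^\infty(\mathbb{R}^n)$ with $\Upsilon=1$ on $\{\rho\le1\}$ and $\operatorname{supp}\Upsilon\subset\{\rho<2\}$, and put $\theta_0(\xi)=\Upsilon(\xi)-\Upsilon(2\circ\xi)$. Then $\operatorname{supp}\theta_0\subset\{\frac12\le\rho\le2\}$, and for $\xi\ne0$
\[
\sum_{k\in\mathbb{Z}}\theta_0(2^k\circ\xi)=\lim_{K\to\infty}\bigl(\Upsilon(2^{-K}\circ\xi)-\Upsilon(2^{K+1}\circ\xi)\bigr)=1.
\]
The Sobolev norm is $\|u\|_{H^s}^2=\int|\widehat u(y)|^2(1+|y|^2)^s\,dy$; for integer $s$ it is comparable to $\sum_{|\beta|\le s}\|\partial^\beta u\|_2^2$.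

\begin{theorem}\label{thm:sobolev}
Let $\alpha$ be admissible and $s>n/2$. Let $m$ be bounded, continuous on $\mathbb{R}^n\setminus\{0\}$ and homogeneous, with $m\theta_0\in H^s(\mathbb{R}^n)$. Then
\[
\|\mathcal{C}_mf\|_{L^{2,\infty}}\le C_{\alpha,s}\,\|m\theta_0\|_{H^s}\|f\|_2
\]
for all Schwartz functions $f$. Consequently \eqref{eq:main} holds for every integer $\nu_0>n/2$, hence for every integer $\nu_0>|\alpha|/2$.
\end{theorem}

The consequence follows from \eqref{eq:homder}: on $\operatorname{supp}\theta_0$ the factor $\rho^{-\alpha\cdot\beta}$ is bounded, so Leibniz's rule gives $\|m\theta_0\|_{H^{\nu_0}}\le C\|m\|_{\mathcal{M}^{\nu_0}}$, and we take $s=\nu_0$.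

\begin{theorem}\label{thm:converse}
For every $n\ge2$ and every admissible $\alpha$, the estimate \eqref{eq:main} fails for every integer $0\le\nu_0<\frac{n-1}2$.
\end{theorem}

In terms of integers, \eqref{eq:main} holds for $\nu_0\ge\lfloor n/2\rfloor+1$ and fails for $\nu_0\le\lfloor n/2\rfloor-1$. Only $\nu_0=\lfloor n/2\rfloor$, which lies outside the range of the question, is left undecided here. The method also applies without homogeneity.

\begin{theorem}\label{thm:nonhom}
Let $\alpha$ be admissible. If $m\in C^{n+1}(\mathbb{R}^n\setminus\{0\})$ and $|\partial^\beta m(\xi)|\le B\rho(\xi)^{-\alpha\cdot\beta}$ for $|\beta|\le n+1$, then $\|\mathcal{C}_mf\|_{L^{2,\infty}}\le C_\alpha B\|f\|_2$ for all Schwartz functions $f$.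
\end{theorem}

\subsection*{What a single scale suggests}

Replace $m$ by the single piece $m\theta_0$ and let $K(u)=\widehat{m\theta_0}(-u)$ be the convolution kernel of the corresponding multiplier operator. Translating the multiplier by $N$ multiplies the kernel by $e^{iN\cdot u}$, so $\mathcal{C}_{m\theta_0}f\le|f|*|K|$, and $\mathcal{C}_{m\theta_0}$ is bounded on $L^2$ whenever $K\in L^1$. By the Cauchy--Schwarz inequality,
\[
\|K\|_1\le\Bigl(\int(1+|u|^2)^{-s}\,du\Bigr)^{1/2}\|m\theta_0\|_{H^s},
\]
and the first factor is finite exactly when $s>n/2$. The piece $m(\xi)\theta_0(2^k\circ\xi)$ has kernel $2^{-k|\alpha|}K(2^{-k}\circ u)$, with the same $L^1$ norm. So each scale by itself needs no more than $s>n/2$. If one measures the decay of $K$ in the metric that is compatible with the dilations, using $1+\rho(u)\le2(1+|u|)$, the first factor is replaced by the integral of $(1+\rho(u))^{-2s}$, which is finite exactly when $s>|\alpha|/2$. This is one way to arrive at the exponent in the question; the passage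 from $|u|$ to $\rho(u)$ is wasteful in the directions with $\alpha_i>1$.

The difficulty is to sum the scales. A time-frequency argument needs pointwise decay $(1+\rho(u))^{-M}$ of the kernels with $M$ well above $|\alpha|$ (the proof below uses $M=2|\alpha|+3$), which a rough $m$ does not provide. We therefore cut $K$ into smooth bumps located at distance $q$ from the origin; on the frequency side this is a Fourier series expansion of $m\theta_0$. Each term is a smooth multiplier whose kernel at scale $2^k$ is centered at $-2^k\circ q$. For $s>n/2$ the coefficients are summable against a logarithm of $|q|$, and the heart of the paper is Theorem~\ref{thm:shift}: the Carleson operator of such a shifted multiplier is bounded with a loss that is only logarithmic in $q$.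

Section~\ref{sec:reduction} carries out the reduction. Section~\ref{sec:model} shows in a one-dimensional model why the loss is logarithmic. Sections~\ref{sec:tiles}--\ref{sec:sum} prove Theorem~\ref{thm:shift} by an argument of Lacey--Thiele type, in which scales are separated by about $\log_2(1+\rho(q))$. Section~\ref{sec:converse} proves Theorem~\ref{thm:converse} and can be read independently.

\section{Reduction to shifted multipliers}\label{sec:reduction}

For a bounded function $a$, the operator $a(D)$ is defined by $\widehat{a(D)f}=a\widehat f$. All multipliers $m$ below are bounded and continuous off $0$. For these, $(x,N)\mapsto\int\widehat f(\xi)e^{ix\cdot\xi}m(\xi-N)\,d\xi$ is continuous: along a sequence $(x_j,N_j)\to(x,N)$ the integrands converge at every $\xi\neq N$ and are dominated by $|\widehat f|\sup|m|$. Hence the supremum in $\mathcal{C}_mf$ may be taken over $N\in\mathbb{Q}^n$, and $\mathcal{C}_mf$ is measurable.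

We shall add infinitely many weak-type estimates, and $\|\cdot\|_{L^{2,\infty}}$ does not satisfy the triangle inequality. We use instead
\[
\|h\|_*=\sup_{0<|E|<\infty}|E|^{-1/2}\int_E|h|.
\]
By monotone convergence, $\|\sum_ph_p\|_*\le\sum_p\|h_p\|_*$ for countably many $h_p\ge0$. If $E\subset\{|h|>\tau\}$ has finite positive measure, then $\tau|E|\le\int_E|h|\le\|h\|_*|E|^{1/2}$; exhausting $\{|h|>\tau\}$ by such sets gives $\|h\|_{L^{2,\infty}}\le\|h\|_*$.

\begin{theorem}\label{thm:shift}
Let $q\in\mathbb{Z}^n$, let $\gamma_k\in\mathbb{C}$ with $|\gamma_k|\le1$ for $k\in\mathbb{Z}$, and let $\theta\in C^\infty(\mathbb{R}^n)$ be supported in $\{16\le\rho\le256\}$ with $|\partial^\beta\theta|\le B_\beta$ for all $\beta$. Put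
\[
m_{\theta,q}(\xi)=\sum_{k\in\mathbb{Z}}\gamma_k\,\theta(2^k\circ\xi)\,e^{iq\cdot(2^k\circ\xi)}.
\]
Then for all Schwartz functions $f$
\[
\|\mathcal{C}_{m_{\theta,q}}f\|_*\le C\bigl(1+\log(1+\rho(q))\bigr)\|f\|_2,
\]
where $C$ depends only on $n$, $\alpha$ and $(B_\beta)$.
\end{theorem}

At each $\xi\neq0$ the condition $16\le2^k\rho(\xi)\le256$ holds for at most five integers $k$, so $|m_{\theta,q}|\le5B_0$ and $m_{\theta,q}$ is smooth off $0$. Since $q\cdot(2^k\circ\xi)=(2^k\circ q)\cdot\xi$, the $k$-th term of $m_{\theta,q}(D)f(x)$ is a smooth frequency piece of $f$ evaluated at the shifted point $x+2^k\circ q$. Treating $\theta e^{iq\cdot\eta}$ as a smooth bump would cost a power of $|q|$, and in the proof below a loss $(1+|q|)^\gamma$ would lead only to $s>n/2+\gamma$.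

\begin{proof}[Proof of Theorems~\ref{thm:sobolev} and~\ref{thm:nonhom}, given Theorem~\ref{thm:shift}]
Let $m$ be bounded and continuous off $0$. Put $\bar\alpha=\max_i\alpha_i$, $W=2^{\bar\alpha+2}$ and $m_k(\eta)=m(2^{-k}\circ\eta)\theta_0(\eta)$, so that $m(\xi)=\sum_km_k(2^k\circ\xi)$ for $\xi\ne0$. Each $m_k$ is continuous and supported in $\{\rho\le2\}\subset[-W/4,W/4]^n$. Let
\[
c_{p,k}=W^{-n}\int m_k(\eta)e^{-2\pi ip\cdot\eta/W}\,d\eta,\qquad d_p=\sup_k|c_{p,k}|,\qquad p\in\mathbb{Z}^n.
\]
We claim that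
\begin{equation}\label{eq:sumcoeff}
\|\mathcal{C}_mf\|_{L^{2,\infty}}\le C_\alpha\|f\|_2\sum_{p\in\mathbb{Z}^n}d_p\log(2+|p|).
\end{equation}
Assume the sum is finite. A continuous periodic function with absolutely summable Fourier coefficients is the sum of its Fourier series, so $m_k(\eta)=\sum_pc_{p,k}e^{2\pi ip\cdot\eta/W}$ on $[-W/2,W/2]^n$. Take $\tilde\theta\in C_c^\infty$ equal to $1$ on $\operatorname{supp}\theta_0$ and supported in $\{\frac14\le\rho\le2^{1+1/\bar\alpha}\}$. On this set $|\eta_i|\le2^{\alpha_i+\alpha_i/\bar\alpha}\le W/2$, so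
\[
m_k(\eta)=\tilde\theta(\eta)\sum_pc_{p,k}e^{2\pi ip\cdot\eta/W}\qquad\text{for all }\eta\in\mathbb{R}^n.
\]
To match the normalization of Theorem~\ref{thm:shift} we move the annulus outward and round the shift. Let $\tilde q_p=\frac{2\pi}W\,2^{-6}\circ p$, let $q_p\in\mathbb{Z}^n$ satisfy $\tilde q_p-q_p\in[0,1)^n$, and put $\theta_p(\eta)=\tilde\theta(2^{-6}\circ\eta)e^{i(\tilde q_p-q_p)\cdot\eta}$. Writing $m(\xi)=\sum_km_{k-6}(2^{-6}\circ(2^k\circ\xi))$ we obtain, for $\xi\ne0$,
\[
m(\xi)=\sum_p\sum_kc_{p,k-6}\,\theta_p(2^k\circ\xi)\,e^{iq_p\cdot(2^k\circ\xi)}=\sum_{p:\,d_p\neq0}d_p\,m^{(p)}(\xi),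
\]
where $m^{(p)}=m_{\theta_p,q_p}$ with coefficients $\gamma_k=c_{p,k-6}/d_p$. The functions $\theta_p$ are supported in $\{16\le\rho\le2^{7+1/\bar\alpha}\}\subset\{16\le\rho\le256\}$, and their derivatives are bounded uniformly in $p$. Since $\alpha_i\geq1$ we have $\rho(z)\le\max(1,|z|)$; as $|\tilde q_p|\le|p|$ and $q_0=0$, this gives $\rho(q_p)\le\rho(\tilde q_p)+1\le1+|p|$ for $p\neq0$. The $m^{(p)}$ are uniformly bounded and $\sum_pd_p<\infty$, so sum and integral may be interchanged: $\mathcal{C}_mf\le\sum_pd_p\,\mathcal{C}_{m^{(p)}}f$ pointwise. Theorem~\ref{thm:shift} and the triangle inequality for $\|\cdot\|_*$ give \eqref{eq:sumcoeff}.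

\emph{Theorem~\ref{thm:sobolev}.} By homogeneity $m_k=m_0=m\theta_0$ for all $k$, so $d_p=(2\pi/W)^n|\widehat{m_0}(2\pi p/W)|$. To pass from the integral defining the $H^s$ norm to a sum over a lattice, choose $\zeta\in C_c^\infty$ with $\zeta=1$ on $\operatorname{supp}\theta_0$. From $m_0=m_0\zeta$ we get $\widehat{m_0}=\widehat{m_0}*\widehat\zeta$, and by the Cauchy--Schwarz inequality
\[
|\widehat{m_0}(y)|^2\le\|\widehat\zeta\|_1\int|\widehat{m_0}(z)|^2\,|\widehat\zeta(y-z)|\,dz.
\]
Since $1+|p|\le C(1+|2\pi p/W-z|)(1+|z|)$ and $\widehat\zeta$ decays rapidly, $\sum_p(1+|p|)^{2s}|\widehat\zeta(2\pi p/W-z)|\le C(1+|z|)^{2s}$ for all $z$. Hence $\sum_pd_p^2(1+|p|)^{2s}\le C\|m\theta_0\|_{H^s}^2$, and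
\[
\sum_pd_p\log(2+|p|)\le C\|m\theta_0\|_{H^s}\Bigl(\sum_p(1+|p|)^{-2s}\log^2(2+|p|)\Bigr)^{1/2}.
\]
The last series converges because $2s>n$. This is the only place where $s>n/2$ is used.

\emph{Theorem~\ref{thm:nonhom}.} For $|\beta|\le n+1$ we have $|\partial^\beta_\eta[m(2^{-k}\circ\eta)]|=2^{-k\alpha\cdot\beta}|(\partial^\beta m)(2^{-k}\circ\eta)|\le B\rho(\eta)^{-\alpha\cdot\beta}$, so $\|m_k\|_{C^{n+1}}\le CB$ uniformly in $k$. Integrating by parts $n+1$ times in a coordinate $i$ with $|p_i|$ maximal gives $d_p\le CB(1+|p|)^{-n-1}$, and $\sum_p(1+|p|)^{-n-1}\log(2+|p|)<\infty$.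
\end{proof}

In \eqref{eq:sumcoeff} the supremum over $k$ stands inside the sum over $p$. Homogeneity makes this supremum trivial; without it, a uniform $H^s$ bound on the $m_k$ controls only $\sup_k\sum_p$, which is why the proof of Theorem~\ref{thm:nonhom} uses pointwise decay of the coefficients.

\section{A model for the logarithmic loss}\label{sec:model}

The shift interferes with a time-frequency argument in two ways, and both are visible in dimension one.

\subsection*{Positions: a shifted maximal function}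

Let $q\ge2$ be an integer and, for $h\in L^1(\mathbb{R})$,
\[
M_qh(x)=\sup_{J\ni x}\frac1{|J|}\int_{J+q|J|}|h|,
\]
the supremum being over dyadic intervals $J=2^k[l,l+1)$, $k,l\in\mathbb{Z}$. The output on $J$ is computed from the input on $I=J+q|J|$, which is again dyadic because $q$ is an integer. Covering $J$ and $I$ by one interval of length $(q+1)|J|$ bounds $M_q$ by $q+1$ times the ordinary maximal function. The true loss is logarithmic: with $b=\lceil\log_2q\rceil$,
\begin{equation}\label{eq:model}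
|\{M_qh>\tau\}|\le3b\,\|h\|_1/\tau .
\end{equation}
To see this, fix a residue $r$ modulo $b$ and consider the dyadic intervals $I$ of length $2^k$, $k\equiv r\pmod b$, on which the average of $|h|$ exceeds $\tau$. Their lengths are less than $\|h\|_1/\tau$, so each lies in a maximal one; the maximal intervals $I'$ are disjoint and $\sum|I'|\le\|h\|_1/\tau$. If $I\subsetneq I'$, then $|I|\le2^{-b}|I'|$, so the shift $q|I|$ is at most $|I'|$ and $J=I-q|I|\subset I'\cup(I'-|I'|)$. Only for $I=I'$ is the shift long, and then $J=I'-q|I'|$ has length $|I'|$. So the intervals $J$ of this residue class cover measure at most $3\|h\|_1/\tau$, and summing over $r$ gives \eqref{eq:model}. The factor $b$ cannot be removed: for $h=\mathbf{1}_{[0,1)}$ we have $M_qh=1$ on $[0,1)-q2^{-j}$ for every $j\ge0$, and these intervals are disjoint for $0\le j\le\lfloor\log_2q\rfloor$.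

The mechanism is the one used below. Within one residue class, a shift at scale $k$ is negligible when seen from the next larger scale $k+b$. A family of intervals under a maximal interval splits into its top member, which is shifted far away and is treated alone, and the rest, for which the shift does not matter. These will be the \emph{singletons} and the \emph{strict trees}.

\subsection*{Frequencies: freezing the modulation parameter}

The second effect concerns $N$. One wants to replace the variable parameter $N=N(x)$ by a fixed frequency $\xi_T$, to obtain an honest convolution operator. Let $|N-\xi_T|=2^{-\kappa}$ and $d=2^k(N-\xi_T)$. In the variable $\eta=2^k(\xi-\xi_T)$ the $k$-th multiplier is $\theta(\eta-d)e^{-iqd}e^{iq\eta}$, to be compared with $\theta(\eta)e^{iq\eta}$. Without the shift the error is $O(|d|)=O(2^{k-\kappa})$, which is summable over $k\le\kappa$. With the shift the error is $O(q2^{k-\kappa})$, which is summable to $O(1)$ only over $k\le\kappa-\log_2q$. About $\log_2q$ scales remain,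 on which nothing better than the trivial bound is available. In one residue class modulo $b$ there are only boundedly many of them.

\section{Tiles, mass and energy}\label{sec:tiles}

Fix $q$, $(\gamma_k)$, $\theta$ as in Theorem~\ref{thm:shift} and a Schwartz function $f$. In Sections~\ref{sec:tiles}--\ref{sec:sum}, $C$ and $c$ denote positive constants that depend only on $n$, $\alpha$, $(B_\beta)$, and in particular not on $q$; $C_M$ may depend also on $M$. We write $\rho(x-X)=\inf_{y\in X}\rho(x-y)$ and $\rho(X-Y)=\inf_{x\in X}\rho(x-Y)$. For a box $I$ and $\lambda>0$, $\lambda I$ is the \emph{closed} concentric box whose sides are $\lambda$ times those of $I$.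

\subsection*{Cubes, weights and kernels}

For $k\in\mathbb{Z}$ let $D_k$ be the set of boxes $\prod_i[2^{k\alpha_i}l_i,2^{k\alpha_i}(l_i+1))$, $l\in\mathbb{Z}^n$, called \emph{cubes of scale $k$}. They have volume $2^{k|\alpha|}$ and $\rho$-diameter at most $2^k$. Since the $\alpha_i$ are positive integers, every side is a dyadic interval, and any two cubes of $\bigcup_kD_k$ are nested or disjoint. For $L\in D_k$ let $L^*$ be the union of the $3^n$ cubes of $D_k$ whose closures meet the closure of $L$. It is a half-open box containing the interior of $3L$, its $\rho$-diameter is at most $3\cdot2^k$, and $\rho(y-L)\ge2^k$ for $y\notin L^*$. If $J\in D_j$ with $j\le k$, then either $J\cap L^*=\emptyset$ or $J$ lies in one of the $3^n$ cubes forming $L^*$.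

On the frequency side we must enclose a neighborhood of each cube in a larger cube from a nested family. The standard grid cannot do this, since a cube with a vertex at $0$ touches the boundary of all its ancestors. We use $2^n$ shifted grids. For $t\in\{0,1\}^n$ and $j\in\mathbb{Z}$ let $D_j^t$ be the set of boxes whose $i$-th side is $2^h\bigl([l,l+1)+t_i(-1)^h/3\bigr)$ with $h=j\alpha_i$, $l\in\mathbb{Z}$.

\begin{lemma}\label{lem:grids}
For each $t$, two boxes of $\bigcup_jD_j^t$ are nested or disjoint. A closed box with sides less than $\frac132^{j\alpha_i}$, $i=1,\dots,n$, is contained in a box of $D_j^t$ for some $t$.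
\end{lemma}

\begin{proof}
Both claims reduce to one dimension. Since $2^h\bigl(l+\frac{(-1)^h}3\bigr)=2^{h-1}\bigl(2l+(-1)^h+\frac{(-1)^{h-1}}3\bigr)$, the endpoints of the shifted intervals of length $2^h$ are endpoints of those of length $2^{h-1}$. So each interval is a union of intervals of any smaller length, which gives nestedness. If $[u,v]$ with $v-u<2^h/3$ lies neither in an unshifted nor in a shifted interval of length $2^h$, then $(u,v]$ contains an endpoint of each family; but such endpoints are at distance at least $2^h/3$.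
\end{proof}

For $J\in D_k$ and $j\ge0$ let $J^{(j)}=\{x:\rho(x-J)\le2^{k+j}\}$, a box of volume at most $3^n2^{j|\alpha|}|J|$, and let
\[
w_J^{(M)}(x)=\bigl(1+2^{-k}\rho(x-J)\bigr)^{-M}.
\]
If $2^{k+j-1}<\rho(x-J)\le2^{k+j}$ then $w_J^{(M)}(x)\le2^{-(j-1)M}$. Hence, for $M>|\alpha|$,
\begin{equation}\label{eq:weights}
w_J^{(M)}\le2^M\sum_{j\ge0}2^{-jM}\mathbf{1}_{J^{(j)}},\qquad\int w_J^{(M)}\le C_M|J|,\qquad\sum_{J\in D_k}w_J^{(M)}(x)\le C_M .
\end{equation}
For the last bound note that $1+2^{-k}\rho(x-y)\le2(1+2^{-k}\rho(x-J))$ for $y\in J$, so the sum is at most $2^M2^{-k|\alpha|}\int(1+2^{-k}\rho(x-y))^{-M}\,dy$. We fix $M_0=|\alpha|+2$.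

All kernel bounds come from one remark. If $a\in C^\infty$ is supported in $\{\rho\le512\}$ and $|\partial^\beta a|\le\delta B'_\beta$ for all $\beta$, then integration by parts gives $(1+|z|^2)^M|\int a(\eta)e^{iz\cdot\eta}\,d\eta|\le\int|(1-\Delta)^Ma|$ for $M\in\mathbb{N}$, and since $1+\rho(z)\le2(1+|z|)$,
\begin{equation}\label{eq:ibp}
\Bigl|\int a(\eta)e^{iz\cdot\eta}\,d\eta\Bigr|\le C_M\,\delta\,(1+\rho(z))^{-M},
\end{equation}
with $C_M$ depending on $(B'_\beta)$.

\subsection*{Tiles}

Let $\chi\in C_c^\infty([-1,1]^n)$ be real with $\sum_{l\in\mathbb{Z}^n}\chi(\xi-l)^2=1$; take $\chi_1\ge0$ supported in $(-1,1)^n$ and positive on $[-\frac12,\frac12]^n$, and divide it by $(\sum_l\chi_1(\cdot-l)^2)^{1/2}$. For $\omega\in D_{-k}$ with center $c(\omega)$ put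
\[
\chi_\omega(\xi)=\chi\bigl(2^k\circ(\xi-c(\omega))\bigr),\qquad f_\omega=\chi_\omega(D)f .
\]
Then $\operatorname{supp}\chi_\omega\subset2\omega$ and $\sum_{\omega\in D_{-k}}\chi_\omega^2=1$. Let $A=12$. The box $\{\zeta:|\zeta_i-c(\omega)_i|\le2^{(9-k)\alpha_i}\ \forall i\}$ has sides $2\cdot2^{(9-k)\alpha_i}<\frac132^{(A-k)\alpha_i}$, because $6<8^{\alpha_i}$. By Lemma~\ref{lem:grids} we can fix $t(\omega)\in\{0,1\}^n$ and $\Omega(\omega)\in D^{t(\omega)}_{A-k}$ containing this box. In particular $3\omega\subset\Omega(\omega)$.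

A \emph{tile} of scale $k=k_P$ is a pair $P=(I_P,\omega_P)$ with $I_P\in D_k$ and $\omega_P\in D_{-k}$. Put
\[
J_P=I_P-2^{k_P}\circ q,\qquad\Omega_P=\Omega(\omega_P),\qquad e_P=\Bigl(|I_P|^{-1}\int_{I_P}|f_{\omega_P}|^2\Bigr)^{1/2}.
\]
Because $q\in\mathbb{Z}^n$, we have $J_P\in D_{k_P}$. A tile thus has an \emph{input side} $I_P\times\omega_P$, where it reads $f$, and an \emph{output side} $J_P\times\Omega_P$, where the point $(x,N(x))$ must essentially lie for the tile to contribute.

To make this precise, let $N:\mathbb{R}^n\to\mathbb{R}^n$ be a measurable function with finitely many values. For $\omega\in D_{-k}$, $N_0\in\mathbb{R}^n$ and a tile $P$ define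
\begin{align*}
\Psi_{\omega,N_0}(u)&=(2\pi)^{-n}\int\chi_\omega(\xi)\,\theta\bigl(2^k\circ(\xi-N_0)\bigr)e^{iq\cdot(2^k\circ(\xi-N_0))}e^{iu\cdot\xi}\,d\xi,\\
F_P(x)&=\gamma_{k_P}\int_{I_P}f_{\omega_P}(y)\,\Psi_{\omega_P,N(x)}(x-y)\,dy .
\end{align*}

\begin{lemma}\label{lem:FP}
For every tile $P$ of scale $k$, every $x$ and every $M$:
\begin{enumerate}
\item[(a)] $|F_P(x)|\le C_M\,e_P\,w_{J_P}^{(M)}(x)$;
\item[(b)] if $F_P(x)\ne0$, then there is $\xi\in2\omega_P$ with $16\le2^k\rho(\xi-N(x))\le256$, and $N(x)\in\Omega_P$.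
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Substituting $\xi=N_0+2^{-k}\circ\eta$ and writing $v=2^k\circ(N_0-c(\omega))$,
\[
\Psi_{\omega,N_0}(u)=(2\pi)^{-n}2^{-k|\alpha|}e^{iu\cdot N_0}\int\chi(\eta+v)\theta(\eta)\,e^{i(2^{-k}\circ u+q)\cdot\eta}\,d\eta .
\]
The shift has been moved into the phase, and the amplitude $\chi(\eta+v)\theta(\eta)$ has derivative bounds independent of $q$ and $v$. By \eqref{eq:ibp}, $|\Psi_{\omega,N_0}(u)|\le C_M2^{-k|\alpha|}(1+\rho(2^{-k}\circ u+q))^{-M}$. For $y\in I_P$ we have $2^{-k}\circ(x-y)+q=2^{-k}\circ(x-y')$ with $y'=y-2^k\circ q\in J_P$. Hence $|F_P(x)|\le C_Mw_{J_P}^{(M)}(x)|I_P|^{-1}\int_{I_P}|f_{\omega_P}|$, and the average is at most $e_P$.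

(b) If no such $\xi$ exists, the integrand defining $\Psi_{\omega_P,N(x)}$ vanishes. Given $\xi$, we have $|N(x)_i-c(\omega_P)_i|\le(256^{\alpha_i}+1)2^{-k\alpha_i}\le2^{(9-k)\alpha_i}$, so $N(x)\in\Omega_P$.
\end{proof}

\subsection*{Separation of scales}

Let $b$ be the least integer with $2^b\ge2^{20}(1+\rho(q))$. Then $20\le b\le C(1+\log(1+\rho(q)))$, and the shift between $I_P$ and $J_P$ has coordinates
\begin{equation}\label{eq:shift}
|2^{k_P\alpha_i}q_i|\le\bigl(2^{k_P}\rho(q)\bigr)^{\alpha_i}\le2^{(k_P+b-20)\alpha_i}.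
\end{equation}
So the shift is less than a fraction $2^{-20}$ of the sides of any cube of scale at least $k_P+b$. For $r\in\{0,\dots,b-1\}$ and $t\in\{0,1\}^n$, the \emph{class} $(r,t)$ consists of the tiles with $k_P\equiv r\pmod b$ and $t(\omega_P)=t$. There are $2^nb$ classes, and on each the estimate is uniform in $q$.

\begin{proposition}\label{prop:class}
Let $\mathcal{P}$ be a finite set of tiles of one class, let $0<|E|<\infty$, let $N$ be measurable with finitely many values and $g$ measurable with $|g|\le1$. Then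
\[
\Bigl|\int_Eg\sum_{P\in\mathcal{P}}F_P\Bigr|\le C\|f\|_2|E|^{1/2}.
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:shift}, given Proposition~\ref{prop:class}]
Let $K\in\mathbb{N}$ and let $\mathcal{N}\subset\mathbb{R}^n$ be finite and nonempty. For $N_0\in\mathcal{N}$ put
\[
T_K^{N_0}f(x)=\sum_{|k|\le K}\gamma_k\int\widehat f(\xi)e^{ix\cdot\xi}\theta\bigl(2^k\circ(\xi-N_0)\bigr)e^{iq\cdot(2^k\circ(\xi-N_0))}\,d\xi .
\]
Enumerate $\mathcal{N}$ and let $N(x)$ be the first element that maximizes $|T_K^{N_0}f(x)|$; this is a measurable function. Insert $1=\sum_{\omega\in D_{-k}}\chi_\omega^2$ in the $k$-th term, giving one factor $\chi_\omega$ to $\widehat f$ and the other to the multiplier: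
\[
T_K^{N(x)}f(x)=\sum_{|k|\le K}\gamma_k\sum_{\omega\in D_{-k}}\int f_\omega(y)\Psi_{\omega,N(x)}(x-y)\,dy .
\]
Only finitely many $(k,\omega)$ with $|k|\le K$ have $\Psi_{\omega,N_0}\ne0$ for some $N_0\in\mathcal{N}$; for these, $f_\omega\in L^1$ and $\Psi_{\omega,N_0}$ is bounded. Let $\mathcal{P}_R$ be the finite set of tiles with $|k_P|\le K$ such that $I_P$ and $\omega_P$ meet the Euclidean ball of radius $R$ about $0$. Splitting the $y$-integral over the cubes of $D_k$, we see that $\sum_{P\in\mathcal{P}_R}F_P(x)\to T_K^{N(x)}f(x)$ as $R\to\infty$, and that these sums are bounded uniformly in $R$ and $x$. Let $0<|E|<\infty$ and choose $g$ measurable with $|g|=1$ and $g(x)T_K^{N(x)}f(x)=|T_K^{N(x)}f(x)|$. Apply Proposition~\ref{prop:class} to each class in $\mathcal{P}_R$ and let $R\to\infty$ by bounded convergence on $E$: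
\[
\int_E\max_{N_0\in\mathcal{N}}|T_K^{N_0}f|\le C2^nb\,\|f\|_2|E|^{1/2}.
\]
As $K\to\infty$, $T_K^{N_0}f(x)\to\int\widehat f(\xi)e^{ix\cdot\xi}m_{\theta,q}(\xi-N_0)\,d\xi$ by dominated convergence, the partial sums of the multiplier being bounded by $5B_0$; Fatou's lemma preserves the bound. Finally let $\mathcal{N}$ increase to $\mathbb{Q}^n$ and use monotone convergence.
\end{proof}

From now to the end of Section~\ref{sec:sum} we fix $E$, $N$, $g$ and a class $(r,t)$. \emph{All tiles belong to this class.} We write $\mathcal{K}=r+b\mathbb{Z}$; two different elements of $\mathcal{K}$ differ by at least $b\ge20$.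

The plan is to organize $\mathcal{P}$ into trees, collections of tiles whose output sides point to a common frequency. The contribution of a tree is at most the product of three quantities (Lemma~\ref{lem:tree}): its \emph{mass}, which measures the density of the points $(x,N(x))$, $x\in E$, on the output side; its \emph{energy}, which measures the size of $f$ on the input side; and the volume of its top. Trees of large mass or large energy cannot have large total volume (Lemmas~\ref{lem:mass} and~\ref{lem:energy}).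

\subsection*{Mass}

A \emph{pair} of scale $k\in\mathbb{Z}$ is $(J,\Omega)$ with $J\in D_k$ and $\Omega\in D^t_{A-k}$; here $k$ is any integer, not necessarily in $\mathcal{K}$. Write $(J,\Omega)\le(J',\Omega')$ if $J\subset J'$ and $\Omega'\subset\Omega$. This is a partial order. Write $P\le(J,\Omega)$ if $(J_P,\Omega_P)\le(J,\Omega)$, and put
\[
\operatorname{mass}(P)=\sup_{(J,\Omega)\ge P}|J|^{-1}\int_{E\cap N^{-1}(\Omega)}w_J^{(M_0)},\qquad\operatorname{mass}(\mathcal{P})=\sup_{P\in\mathcal{P}}\operatorname{mass}(P).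
\]
By \eqref{eq:weights}, $\operatorname{mass}(P)\le C$ for every tile.

\subsection*{Trees}

A \emph{strict tree} is a finite nonempty set $T$ of tiles together with a \emph{top} $(k_T,J_T,\xi_T)$, where $k_T\in\mathbb{Z}$, $J_T\in D_{k_T}$, $\xi_T\in\mathbb{R}^n$, such that
\[
k_P\le k_T-b,\qquad J_P\subset J_T,\qquad\xi_T\in\Omega_P\qquad\text{for all }P\in T.
\]
It is \emph{overlapping} if $\xi_T\in3\omega_P$ for all $P\in T$, and \emph{lacunary} if $\xi_T\notin3\omega_P$ for all $P\in T$. Every strict tree is the disjoint union of at most one overlapping and at most one lacunary tree with the same top. A \emph{singleton} is a set $T=\{P\}$ with $J_T:=J_P$. A \emph{tree} is a singleton, an overlapping strict tree or a lacunary strict tree.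

\begin{lemma}\label{lem:geom}
Let $T$ be a strict tree and $P\in T$.
\begin{enumerate}
\item[(a)] For each $k$, the tiles of $T$ of scale $k$ have at most $2^{A|\alpha|}$ different frequency cubes $\omega$. Hence each $J\in D_k$ equals $J_{P'}$ for at most $2^{A|\alpha|}$ tiles $P'\in T$, and $\sum_{P'\in T,\,k_{P'}=k}|I_{P'}|\le C|J_T|$.
\item[(b)] $I_P\subset\frac54J_T$.
\item[(c)] If $T$ is lacunary, then $2^{-k_P-1}\le\rho(\xi-\xi_T)\le2^{A-k_P}$ for all $\xi\in2\omega_P$.
\item[(d)] If $T$ is overlapping, then for each $x$ the tiles $P'\in T$ with $F_{P'}(x)\neq0$ all have the same scale.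
\item[(e)] If $e_{P'}\le\varepsilon$ for all $P'\in T$, then $\sum_{P'\in T,\,k_{P'}=k}|F_{P'}(x)|\le C\varepsilon$ for all $k$ and $x$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All these tiles have the same $\Omega$, namely the box of $D^t_{A-k}$ containing $\xi_T$. Their cubes $\omega$ are disjoint subsets of it of relative volume $2^{-A|\alpha|}$. A tile is determined by $J_P$ and $\omega_P$, and the $J\in D_k$ inside $J_T$ have total volume $|J_T|$.

(b) By \eqref{eq:shift} and $k_P+b\le k_T$, the cube $I_P$ is the translate of $J_P\subset J_T$ by a vector with coordinates at most $2^{(k_T-20)\alpha_i}\le\frac182^{k_T\alpha_i}$. This is where strictness is used; for $k_P$ close to $k_T$ the cube $I_P$ may be far from $J_T$.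

(c) For some $i$ we have $|\xi_{T,i}-c(\omega_P)_i|>\frac322^{-k_P\alpha_i}$, while $|\xi_i-c(\omega_P)_i|\le2^{-k_P\alpha_i}$. So $|\xi_i-\xi_{T,i}|>\frac122^{-k_P\alpha_i}$, which gives the lower bound. For the upper bound, both points lie in $\Omega_P$.

(d) Let $F_P(x)\ne0$ and take $\xi$ as in Lemma~\ref{lem:FP}(b). From $\xi\in2\omega_P$ and $\xi_T\in3\omega_P$ we get $\rho(\xi-\xi_T)\le\frac522^{-k_P}$, so $\rho(N(x)-\xi_T)\ge(16-\frac52)2^{-k_P}\ge2^{3-k_P}$. Also $N(x),\xi_T\in\Omega_P$ gives $\rho(N(x)-\xi_T)\le2^{A-k_P}$. So $k_P$ lies in an interval of length $9$ determined by $x$, which contains at most one element of $\mathcal{K}$. Here we used that $\theta$ vanishes near the origin.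

(e) Combine Lemma~\ref{lem:FP}(a), part (a) and \eqref{eq:weights}.
\end{proof}

\subsection*{Energy}

By (c), tiles of different scales in a lacunary tree read $f$ in disjoint frequency regions, so a square sum over the tree is the natural measure of size. In an overlapping tree there is no such orthogonality, but by (d) and (e) only $\sup e_P$ matters. For a finite set $\mathcal{P}$ of tiles, $\operatorname{energy}(\mathcal{P})$ is the larger of
\[
\sup_{P\in\mathcal{P}}e_P\qquad\text{and}\qquad\sup_T\Bigl(|J_T|^{-1}\sum_{P\in T}|I_P|e_P^2\Bigr)^{1/2},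
\]
where $T$ ranges over the lacunary strict trees contained in $\mathcal{P}$, with arbitrary tops. It is finite, since $|I_P|\le|J_T|$. Mass and energy do not increase when passing to a subset.

\section{Tiles of large mass}\label{sec:mass}

Mass involves only the output side of the tiles, so the shift enters only through the splitting into singletons and strict trees.

\begin{lemma}\label{lem:mass}
Let $\mu>0$ and let $\mathcal{P}$ be finite with $\operatorname{mass}(\mathcal{P})\le\mu$. Then $\mathcal{P}=\mathcal{P}'\cup\mathcal{P}''$, where $\operatorname{mass}(\mathcal{P}')\le\mu/4$ and $\mathcal{P}''$ is a disjoint union of trees with $\sum_T|J_T|\le C\mu^{-1}|E|$.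
\end{lemma}

\begin{proof}
Let $\mathcal{P}''$ be the set of $P\in\mathcal{P}$ with $\operatorname{mass}(P)>\mu/4$ and $\mathcal{P}'=\mathcal{P}\setminus\mathcal{P}''$. For each $P\in\mathcal{P}''$ choose a pair $(J,\Omega)\ge P$ with $\int_{E\cap N^{-1}(\Omega)}w_J^{(M_0)}>\frac\mu4|J|$, and let $\mathcal{S}$ be the set of maximal elements among these finitely many pairs. We first show
\begin{equation}\label{eq:masscount}
\sum_{(J,\Omega)\in\mathcal{S}}|J|\le C\mu^{-1}|E|.
\end{equation}
The products $J\times\Omega$ of maximal pairs are disjoint, so without the tails of the weights the sets $E\cap J\cap N^{-1}(\Omega)$ would be disjoint and of measure above $\frac\mu4|J|$. The tails are handled by a covering argument. Let $c=2^{-M_0-3}$ and let $\mathcal{S}_j$, $j\ge0$, be the set of $(J,\Omega)\in\mathcal{S}$ with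
\[
|E\cap N^{-1}(\Omega)\cap J^{(j)}|\ge c\,2^{j(M_0-1)}\mu|J| .
\]
Every pair of $\mathcal{S}$ lies in some $\mathcal{S}_j$: otherwise \eqref{eq:weights} would give $\int_{E\cap N^{-1}(\Omega)}w_J^{(M_0)}\le2^{M_0}c\mu|J|\sum_j2^{-j}=\frac\mu4|J|$.

Fix $j$. Go through $\mathcal{S}_j$ in order of decreasing scale and select $(J,\Omega)$ if $J^{(j)}\times\Omega$ is disjoint from $J'^{(j)}\times\Omega'$ for all previously selected $(J',\Omega')$. Assign to each $(J,\Omega)\in\mathcal{S}_j$, of scale $k$, a selected pair $(J',\Omega')$ of scale $k'\ge k$ whose product meets $J^{(j)}\times\Omega$ (itself, if it is selected). Then $\Omega'\subset\Omega$ by Lemma~\ref{lem:grids}, and $J\subset J'^{(j+2)}$, because $\rho(y-J')\le2^k+2^{k+j}+2^{k'+j}\le2^{k'+j+2}$ for $y\in J$. Two different pairs $(J_1,\Omega_1)$, $(J_2,\Omega_2)$ assigned to the same $(J',\Omega')$ have disjoint $J_1,J_2$. Indeed, otherwise $J_1\subset J_2$, say; then $\Omega_2$ is not larger than $\Omega_1$ and both contain $\Omega'$, so $\Omega_2\subset\Omega_1$;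 the pairs are comparable, hence equal by maximality. Therefore
\[
\sum_{\mathcal{S}_j}|J|\le C2^{j|\alpha|}\sum_{\text{selected}}|J'|\le C2^{j(|\alpha|-M_0+1)}\mu^{-1}\sum_{\text{selected}}|E\cap N^{-1}(\Omega')\cap J'^{(j)}|\le C2^{-j}\mu^{-1}|E|.
\]
In the last step the sets are disjoint, since for a point $x$ in two of them $(x,N(x))$ would lie in two selected products. Summing over $j$ gives \eqref{eq:masscount}.

Now assign each $P\in\mathcal{P}''$ to one $(J,\Omega)\in\mathcal{S}$ with $P\le(J,\Omega)$. Fix $(J,\Omega)$, of scale $k$, and a point $\xi\in\Omega$. Every assigned tile has $k_P\le k$, $J_P\subset J$ and $\xi\in\Omega_P$. Those with $k_P\le k-b$ form a strict tree with top $(k,J,\xi)$, if there are any; split it into an overlapping and a lacunary tree. Those with $k-b<k_P\le k$ have one common scale, and we take them as singletons. They share the box $\Omega_P\ni\xi$, so as in Lemma~\ref{lem:geom}(a) we get $\sum|J_P|\le C|J|$. The lemma follows from \eqref{eq:masscount}.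
\end{proof}

\section{Tiles of large energy}\label{sec:energy}

\begin{lemma}\label{lem:energy}
Let $\varepsilon>0$ and let $\mathcal{P}$ be finite with $\operatorname{energy}(\mathcal{P})\le\varepsilon$. Then $\mathcal{P}=\mathcal{P}'\cup\mathcal{P}''$, where $\operatorname{energy}(\mathcal{P}')\le\varepsilon/2$ and $\mathcal{P}''$ is a disjoint union of trees with $\sum_T|J_T|\le C\varepsilon^{-2}\|f\|_2^2$.
\end{lemma}

The proof selects tiles and trees that carry much energy, and shows that the selected tiles satisfy a Bessel-type inequality $\sum|I_P|e_P^2\le C\|f\|_2^2$. This inequality needs disjointness on the input side, of the cubes $I_P$, whereas trees are defined on the output side, by the cubes $J_P$. Estimate \eqref{eq:shift} bridges the two.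

\subsection*{A Bessel inequality}

For a finite set $\mathcal{Q}$ of tiles and $P\in\mathcal{Q}$ let $\mathcal{A}_P=\{P'\in\mathcal{Q}:k_{P'}<k_P,\ 2\omega_P\cap2\omega_{P'}\ne\emptyset\}$, and put
\[
S=\sum_{P\in\mathcal{Q}}|I_P|e_P^2,\qquad\Sigma=\sum_{P\in\mathcal{Q}}\ \sum_{P'\in\mathcal{A}_P}e_Pe_{P'}\int_{I_{P'}}w_{I_P}^{(M_0)}.
\]
We use a simple count: given $\omega\in D_{-k}$ and $k'\le k$,
\begin{equation}\label{eq:count}
\text{at most $5^n$ cubes $\omega'\in D_{-k'}$ satisfy $2\omega\cap2\omega'\ne\emptyset$,}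
\end{equation}
because then $|c(\omega')_i-c(\omega)_i|\le2\cdot2^{-k'\alpha_i}$, and the centers have spacing $2^{-k'\alpha_i}$.

\begin{lemma}\label{lem:bessel}
If $\Sigma\le\Gamma S$ with $\Gamma\ge0$, then $S\le C(1+\Gamma)\|f\|_2^2$.
\end{lemma}

\begin{proof}
Let $\Phi_P=\chi_{\omega_P}(D)(\mathbf{1}_{I_P}f_{\omega_P})$. As $\chi$ is real, $\chi_\omega(D)$ is self-adjoint, so $\langle\Phi_P,f\rangle=\langle\mathbf{1}_{I_P}f_{\omega_P},f_{\omega_P}\rangle=|I_P|e_P^2$ and $S\le\|f\|_2\|\sum_{\mathcal{Q}}\Phi_P\|_2$. It suffices to prove $\|\sum\Phi_P\|_2^2\le C(S+\Sigma)$, for then $S^2\le C(1+\Gamma)S\|f\|_2^2$.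

By Plancherel's theorem, $\langle\Phi_P,\Phi_{P'}\rangle=0$ unless $2\omega_P\cap2\omega_{P'}\ne\emptyset$. By \eqref{eq:ibp} and rescaling, the kernel of $\chi_\omega(D)$, $\omega\in D_{-k}$, is bounded by $C_M2^{-k|\alpha|}(1+2^{-k}\rho(u))^{-M}$, so $|\Phi_P|\le C_Me_Pw_{I_P}^{(M)}$. Let $k=k_P\ge k'=k_{P'}$ and $\sigma_{P,P'}=1+2^{-k}\rho(I_P-I_{P'})$. The triangle inequality gives $\sigma_{P,P'}\le(1+2^{-k}\rho(x-I_P))(1+2^{-k'}\rho(x-I_{P'}))$ for all $x$. Taking $M=2M_0$ and keeping one factor $w^{(M_0)}_{I_{P'}}$ for the integration,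
\[
|\langle\Phi_P,\Phi_{P'}\rangle|\le Ce_Pe_{P'}|I_{P'}|\,\sigma_{P,P'}^{-M_0}.
\]
For $y\in I_{P'}$ we have $\rho(y-I_P)\le\rho(I_P-I_{P'})+2^{k'}$, so $1+2^{-k}\rho(y-I_P)\le2\sigma_{P,P'}$ and
\[
|I_{P'}|\,\sigma_{P,P'}^{-M_0}\le2^{M_0}\int_{I_{P'}}w_{I_P}^{(M_0)}.
\]
Thus the terms with $k_P\ne k_{P'}$ contribute at most $C\Sigma$. For $k_P=k_{P'}$ the quantity $|I_{P'}|\sigma_{P,P'}^{-M_0}$ is symmetric in $P,P'$; using $2e_Pe_{P'}\le e_P^2+e_{P'}^2$, \eqref{eq:count} and \eqref{eq:weights}, these terms contribute at most $C\sum_Pe_P^2\,5^n\int w_{I_P}^{(M_0)}\le CS$.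
\end{proof}

To bound $\Sigma$ we need the cubes $I_{P'}$, $P'\in\mathcal{A}_P$, to have bounded overlap. Call an ordered pair of tiles $(P,P')$ \emph{linked} if $k_{P'}<k_P$ and $\Omega_P\subset\frac52\omega_{P'}$.

\begin{lemma}\label{lem:linked}
Let $P\in\mathcal{Q}$.
\begin{enumerate}
\item[(a)] If $P'\in\mathcal{A}_P$, then $(P,P')$ is linked.
\item[(b)] If $P',P''\in\mathcal{A}_P$ and $k_{P''}<k_{P'}$, then $(P',P'')$ is linked.
\item[(c)] If $I_{P'}\cap I_{P''}=\emptyset$ for every linked pair $(P',P'')$ of tiles in $\mathcal{Q}$, then $\sum_{P'\in\mathcal{A}_P}\mathbf{1}_{I_{P'}}\le5^n$.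
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\zeta\in2\omega_P\cap2\omega_{P'}$ and $\xi\in\Omega_P$. Since $\zeta\in\Omega_P$ and $k_P\ge k_{P'}+20$,
\[
|\xi_i-c(\omega_{P'})_i|\le2^{(A-k_P)\alpha_i}+2^{-k_{P'}\alpha_i}\le(2^{-8}+1)2^{-k_{P'}\alpha_i}\le\tfrac542^{-k_{P'}\alpha_i}.
\]
(b) Let $\zeta'\in2\omega_P\cap2\omega_{P'}$, $\zeta''\in2\omega_P\cap2\omega_{P''}$ and $\xi\in\Omega_{P'}$. Passing through $\zeta'$ and $\zeta''$,
\[
|\xi_i-c(\omega_{P''})_i|\le2^{(A-k_{P'})\alpha_i}+2\cdot2^{-k_P\alpha_i}+2^{-k_{P''}\alpha_i}\le(2^{-8}+2^{-19}+1)2^{-k_{P''}\alpha_i}.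
\]
(c) By (b), the tiles of $\mathcal{A}_P$ whose cube $I_{P'}$ contains a given point have one common scale, hence one common $I_{P'}$; by \eqref{eq:count} there are at most $5^n$ of them.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:energy}]
We remove trees from a \emph{stock} of tiles, which is $\mathcal{P}$ at the start; $\mathcal{P}'$ is the final stock. All tiles satisfy $e_P\le\varepsilon$.

\medskip
\emph{Step 1: single tiles.} While the stock contains a tile with $e_P>\varepsilon/2$, select such a $P$ with $k_P$ maximal. Remove $P$, and with it all $P''$ in the stock with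
\[
k_{P''}\le k_P-b,\qquad c(\omega_P)\in3\omega_{P''},\qquad J_{P''}\subset I_P^* .
\]
These are the tiles that could spoil disjointness later. The removed tiles form the singleton $\{P\}$ and at most $3^n$ disjoint overlapping strict trees with tops $(k_P,J,c(\omega_P))$, $J\in D_{k_P}$, $J\subset I_P^*$; note that these tops lie near $I_P$, not near $J_P$. Their tops have total volume at most $(1+3^n)|I_P|$. Let $\mathcal{Q}$ be the set of selected tiles. The scales of successively selected tiles do not increase.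

Let $(P',P'')$ be a linked pair in $\mathcal{Q}$; we show $I_{P'}\cap I_{P''}=\emptyset$. Since $k_{P''}<k_{P'}$, the tile $P'$ was selected first, $P''$ survived its removal step, and $k_{P''}\le k_{P'}-b$. Also $c(\omega_{P'})\in\Omega_{P'}\subset3\omega_{P''}$. If the cubes met, then $I_{P''}\subset I_{P'}$, and by \eqref{eq:shift} the cube $J_{P''}$ is a translate of $I_{P''}$ by a vector with coordinates at most $2^{(k_{P'}-20)\alpha_i}$. So $J_{P''}\subset I_{P'}^*$, and $P''$ would have been removed with $P'$.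

By Lemma~\ref{lem:linked}(c) and \eqref{eq:weights}, the inner sum in $\Sigma$ is at most $5^n\varepsilon^2\int w_{I_P}^{(M_0)}\le C\varepsilon^2|I_P|\le4C|I_P|e_P^2$. Hence $\Sigma\le CS$, Lemma~\ref{lem:bessel} gives $S\le C\|f\|_2^2$, and $\sum_{\mathcal{Q}}|I_P|\le4\varepsilon^{-2}S\le C\varepsilon^{-2}\|f\|_2^2$. After this step all tiles in the stock have $e_P\le\varepsilon/2$.

\medskip
\emph{Step 2: lacunary trees.} A linked pair can now come from two different selected trees, and we need the tree containing the tile of larger scale to be selected first. This is arranged by fixing a direction in which the trees are lacunary and ordering the tops by their frequency in that direction. For $i\in\{1,\dots,n\}$ and $\sigma=\pm1$, call a strict tree \emph{$(i,\sigma)$-lacunary} if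
\[
\sigma\bigl(c(\omega_P)_i-\xi_{T,i}\bigr)>\tfrac322^{-k_P\alpha_i}\qquad\text{for all }P\in T.
\]
Such a tree is lacunary, and every lacunary tree is a union of at most $2n$ such trees with the same top, one for each $(i,\sigma)$. We treat the $2n$ choices of $(i,\sigma)$ one after another. Given $(i,\sigma)$, let $\delta=\frac14\min_{P\in\mathcal{P}}2^{-k_P\alpha_i}$. While the stock contains an $(i,\sigma)$-lacunary tree $T$ with
\begin{equation}\label{eq:bigtree}
\sum_{P\in T}|I_P|e_P^2>\frac{\varepsilon^2}{8n}|J_T|,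
\end{equation}
select one for which $\sigma\xi_{T,i}$ exceeds the supremum of this quantity over all such trees in the current stock minus $\delta$. The supremum is finite, because $\xi_T\in\Omega_P$ for one of finitely many $P$. Remove
\[
R_T=\{P'\text{ in the stock}:\ k_{P'}\le k_T-b,\ J_{P'}\subset J_T^*,\ \xi_T\in\Omega_{P'}\}\supset T.
\]
This set is a disjoint union of at most $3^n$ strict trees with tops $(k_T,J,\xi_T)$, $J\in D_{k_T}$, $J\subset J_T^*$, hence of at most $2\cdot3^n$ trees with tops of volume $|J_T|$. Each removal shrinks the finite stock, so the procedure stops. After all $2n$ runs, \eqref{eq:bigtree} fails for every $(i,\sigma)$-lacunary tree in the stock and every $(i,\sigma)$, so every lacunary tree in the stock has $\sum|I_P|e_P^2\le2n\frac{\varepsilon^2}{8n}|J_T|=\frac{\varepsilon^2}4|J_T|$. Thus $\operatorname{energy}(\mathcal{P}')\le\varepsilon/2$. It remains to show that the set $\mathcal{T}$ of trees selected in one run satisfies $\sum_{T\in\mathcal{T}}|J_T|\le C\varepsilon^{-2}\|f\|_2^2$.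 Let $\mathcal{Q}=\bigcup_{T\in\mathcal{T}}T$, a disjoint union.

\medskip
\emph{Claim. If $P\in T\in\mathcal{T}$, $P'\in T'\in\mathcal{T}$ and $(P,P')$ is linked, then $I_{P'}\cap2J_T=\emptyset$.}

Write $k=k_P$, $k'=k_{P'}\le k-b$. From $\xi_T\in\Omega_P\subset\frac52\omega_{P'}$ we get $\sigma\xi_{T,i}\ge\sigma c(\omega_{P'})_i-\frac542^{-k'\alpha_i}$, while $\sigma\xi_{T',i}<\sigma c(\omega_{P'})_i-\frac322^{-k'\alpha_i}$ because $T'$ is $(i,\sigma)$-lacunary. Hence $\sigma\xi_{T,i}-\sigma\xi_{T',i}>\frac142^{-k'\alpha_i}\ge\delta$. In particular $T\ne T'$. If $T'$ had been selected before $T$, then $T$ was a competitor at that time, and $\sigma\xi_{T',i}>\sigma\xi_{T,i}-\delta$, a contradiction. So $T$ was selected first, $P'$ was then in the stock, and $P'\notin R_T$. But $k'\le k_T-b$ and $\xi_T\in3\omega_{P'}\subset\Omega_{P'}$. Therefore $J_{P'}\not\subset J_T^*$, that is, $J_{P'}\cap J_T^*=\emptyset$. By \eqref{eq:shift}, $J_{P'}$ is a translate of $I_{P'}$ by a vector with coordinates at most $2^{(k-20)\alpha_j}<\frac122^{k_T\alpha_j}$.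 This translation would move a point of $I_{P'}\cap2J_T$ to a point of $J_{P'}$ in the interior of $3J_T$, hence in $J_T^*$. The claim follows.

\medskip
Since $I_P\subset\frac54J_T$ by Lemma~\ref{lem:geom}(b), the claim shows that linked pairs in $\mathcal{Q}$ have disjoint cubes $I$. Let $P\in T\in\mathcal{T}$. By Lemma~\ref{lem:linked}(a), (c) and the claim, the cubes $I_{P'}$, $P'\in\mathcal{A}_P$, overlap at most $5^n$ times and lie outside $2J_T$. If $y\notin2J_T$, some coordinate $y_j$ is at distance more than $2^{k_T\alpha_j}$ from that of the center of $J_T$, while the points of $I_P$ are within $\frac582^{k_T\alpha_j}$; so $\rho(y-I_P)\ge\frac382^{k_T}\ge2^{k_T-2}$ and $w_{I_P}^{(M_0)}(y)\le2^{k_P-k_T+2}w_{I_P}^{(M_0-1)}(y)$. As $M_0-1>|\alpha|$, the inner sum in $\Sigma$ is at most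
\[
5^n\varepsilon^2\int_{\mathbb{R}^n\setminus2J_T}w_{I_P}^{(M_0)}\le C\varepsilon^2|I_P|\,2^{-(k_T-k_P)}.
\]
The gain $2^{-(k_T-k_P)}$ makes the sum over the scales of $T$ converge: by Lemma~\ref{lem:geom}(a) the sum over $P\in T$ is at most $C\varepsilon^2|J_T|$. With \eqref{eq:bigtree}, $\Sigma\le C\varepsilon^2\sum_{\mathcal{T}}|J_T|\le8nCS$. Lemma~\ref{lem:bessel} gives $S\le C\|f\|_2^2$, and $\sum_{\mathcal{T}}|J_T|\le8n\varepsilon^{-2}S\le C\varepsilon^{-2}\|f\|_2^2$.
\end{proof}

\section{The estimate for one tree}\label{sec:tree}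

\begin{lemma}\label{lem:tree}
Let $T$ be a tree with $\operatorname{energy}(T)\le\varepsilon$ and $\operatorname{mass}(T)\le\mu$. Then
\[
\Bigl|\int_Eg\sum_{P\in T}F_P\Bigr|\le C\varepsilon\mu|J_T|.
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:FP} and the definition of mass with the pair $(J_P,\Omega_P)$, for every measurable set $X$ and $M\ge0$,
\begin{equation}\label{eq:onetile}
\int_{E\cap X}|F_P|\le C_M\,e_P\sup_Xw_{J_P}^{(M)}\int_{E\cap N^{-1}(\Omega_P)}w_{J_P}^{(M_0)}\le C_M\,\varepsilon\mu|J_P|\sup_Xw_{J_P}^{(M)} .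
\end{equation}
With $X=\mathbb{R}^n$ this proves the lemma for singletons. Let $T$ be a strict tree. Summing \eqref{eq:onetile} over $T$ would lose the number of scales. Instead we partition $\mathbb{R}^n$ into cubes $L$ adapted to $T$: tiles of scale at most that of $L$ are far from $L$, and for tiles of larger scale the mass condition can be applied once, on $L$, to all of them.

\medskip
\emph{The partition.} Consider the cubes $L\in\bigcup_kD_k$ such that $L^*$ contains no $J_P$, $P\in T$. All sufficiently small cubes have this property, by volume. It passes to subcubes, since $L'\subset L$ implies $L'^*\subset L^*$. For each $x$, all sufficiently large cubes $L\ni x$ fail it, since $L^*$ contains $\{y:\rho(y-x)<2^k\}$ for $L\in D_k$. So the set $\mathcal{L}$ of maximal cubes with the property partitions $\mathbb{R}^n$. Let $L\in\mathcal{L}$ have scale $k_L$ and let $\hat L\in D_{k_L+1}$ be its parent. By maximality $\hat L^*\supset J_{P_0}$ for some $P_0\in T$. In particular $\hat L^*$, which has $\rho$-diameter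 at most $6\cdot2^{k_L}$, meets $J_T$. Two consequences:
\begin{enumerate}
\item[(i)] every $L$ with $k_L\le k_T$ lies in $J_T^{(3)}$, so $\sum_{k_L\le k_T}|L|\le C|J_T|$;
\item[(ii)] for each $k>k_T$ at most $3^n2^{|\alpha|}$ cubes $L$ have $k_L=k$, because $\hat L$ must be one of the $3^n$ neighbors of the cube of $D_{k+1}$ containing $J_T$.
\end{enumerate}
On each $L$ we split $\sum_{P\in T}F_P$ into the far part, $k_P\le k_L$, and the near part, $k_P>k_L$.

\medskip
\emph{The far part.} If $k_P\le k_L$, then $J_P\not\subset L^*$ means $J_P\cap L^*=\emptyset$. Let $M_1=|\alpha|+1$. For $y\in J_P$ we have $\rho(y-L)\le\rho(L-J_P)+2^{k_P}$, so $\sup_Lw_{J_P}^{(M_1)}\le(2^{k_P}/\rho(y-L))^{M_1}$. Average this over $y\in J_P$, insert it in \eqref{eq:onetile} with $X=L$, and use Lemma~\ref{lem:geom}(a):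
\[
\sum_{P\in T,\,k_P\le k_L}\int_{E\cap L}|F_P|\le C\varepsilon\mu\sum_{k\le\min(k_L,k_T)}\int_{J_T\setminus L^*}\Bigl(\frac{2^k}{\rho(y-L)}\Bigr)^{M_1}dy .
\]
In the integral $\rho(y-L)\ge2^{k_L}$. If $k_L\le k_T$, the geometric sum over $k\le k_L$ is at most $2\int_{\mathbb{R}^n\setminus L^*}(2^{k_L}/\rho(y-L))^{M_1}\,dy\le2^{M_1+1}\int w_L^{(M_1)}\le C|L|$. If $k_L>k_T$, the sum over $k\le k_T$ is at most $2|J_T|2^{-M_1(k_L-k_T)}$. By (i) and (ii), the sum over $L\in\mathcal{L}$ is at most $C\varepsilon\mu|J_T|$.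

\medskip
\emph{The support of the near part.} Let $\mathcal{L}'$ be the set of $L\in\mathcal{L}$ for which some $P\in T$ has $k_P>k_L$; then $k_L<k_T$. By Lemma~\ref{lem:FP}(b), on $E\cap L$ the near part vanishes outside
\[
G_L=E\cap L\cap\bigcup_{P\in T,\,k_P>k_L}N^{-1}(\Omega_P).
\]
We claim that $|G_L|\le C\mu|L|$. Comparing first sides in $J_{P_0}\subset\hat L^*$ and using $\alpha_1=1$, we get $2^{k_{P_0}}\le6\cdot2^{k_L}$, so $k_{P_0}\le k_L+2$. Let $k'=\max(k_{P_0},k_L+1)$. Every $P\in T$ with $k_P>k_L$ has $k_P\ge k'$: there is nothing to prove if $k'=k_L+1$, and if $k'=k_{P_0}=k_L+2\in\mathcal{K}$, then $k_L+1\notin\mathcal{K}$. Let $J'\in D_{k'}$ contain $J_{P_0}$ and let $\Omega'\in D^t_{A-k'}$ contain $\xi_T$. All boxes $\Omega_P$, $P\in T$, contain $\xi_T$, so by Lemma~\ref{lem:grids} $\Omega'\subset\Omega_{P_0}$, and $\Omega_P\subset\Omega'$ whenever $k_P>k_L$. Thus $(J',\Omega')\ge P_0$ and $G_L\subset E\cap L\cap N^{-1}(\Omega')$. The scale $k'$ need not lie in $\mathcal{K}$; this is why mass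 was defined with pairs of all scales. For $x\in L$ we have $\rho(x-J')\le6\cdot2^{k_L}\le3\cdot2^{k'}$, so $w_{J'}^{(M_0)}\ge4^{-M_0}$ on $L$ and
\[
|G_L|\le4^{M_0}\int_{E\cap N^{-1}(\Omega')}w_{J'}^{(M_0)}\le4^{M_0}\mu|J'|\le4^{M_0}4^{|\alpha|}\mu|L| .
\]
Consequently the near part contributes at most
\begin{equation}\label{eq:near}
C\mu\sum_{L\in\mathcal{L}'}|L|\,\sup_{x\in L}\Bigl|\sum_{P\in T,\,k_P>k_L}F_P(x)\Bigr|.
\end{equation}
If $T$ is overlapping, the supremum is at most $C\varepsilon$ by Lemma~\ref{lem:geom}(d), (e), and (i) finishes the proof. Let $T$ be lacunary from now on.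

\medskip
\emph{Freezing $N(x)$.} Let $F_P^0=\gamma_{k_P}(\mathbf{1}_{I_P}f_{\omega_P})*\Psi_{\omega_P,\xi_T}$, which is $F_P$ with $N(x)$ replaced by $\xi_T$. Fix $L\in\mathcal{L}'$ and $x\in L$, and define $\kappa\in(-\infty,\infty]$ by $2^{-\kappa}=\rho(N(x)-\xi_T)$. There are three ranges of scales, as in Section~\ref{sec:model}.

If $k_P>\kappa+A$, then $\rho(N(x)-\xi_T)>2^{A-k_P}$; since $\xi_T\in\Omega_P$, this forces $N(x)\notin\Omega_P$ and $F_P(x)=0$.

The interval $\kappa-b<k\le\kappa+A$ has length $b+A<2b$ and contains at most two elements of $\mathcal{K}$. By Lemma~\ref{lem:geom}(e) they contribute at most $C\varepsilon$. Without the separation of scales this range would cost a factor $b$.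

Let $k=k_P\le\kappa-b$ and $\omega=\omega_P$. Substitute $\xi=\xi_T+2^{-k}\circ\eta$ and put $d=2^k\circ(N(x)-\xi_T)$, $v=2^k\circ(\xi_T-c(\omega))$. Then $\Psi_{\omega,N(x)}(u)-\Psi_{\omega,\xi_T}(u)$ equals
\[
(2\pi)^{-n}2^{-k|\alpha|}e^{iu\cdot\xi_T}\int\chi(\eta+v)\bigl[\theta(\eta-d)e^{-iq\cdot d}-\theta(\eta)\bigr]e^{i(2^{-k}\circ u+q)\cdot\eta}\,d\eta .
\]
Here $\rho(d)=2^{k-\kappa}\le1$, so $|d_i|\le2^{(k-\kappa)\alpha_i}\le2^{k-\kappa}$; and $\rho(q)\rho(d)\le2^{b+k-\kappa}\le1$, so $|q_id_i|\le(\rho(q)\rho(d))^{\alpha_i}\le2^{b+k-\kappa}$. Write the bracket as $(\theta(\eta-d)-\theta(\eta))e^{-iq\cdot d}+\theta(\eta)(e^{-iq\cdot d}-1)$. It is supported in $\{\rho\le257\}$, and by the mean value theorem each of its $\eta$-derivatives is at most $C_\beta(|d|+|q\cdot d|)\le C_\beta2^{b+k-\kappa}$. By \eqref{eq:ibp} with $\delta=2^{b+k-\kappa}$ and the argument of Lemma~\ref{lem:FP}(a),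
\[
|F_P(x)-F_P^0(x)|\le C\,2^{b+k-\kappa}\,\varepsilon\,w_{J_P}^{(M_0)}(x),
\]
the difference being zero if $\kappa=\infty$. Sum over the tiles of scale $k$ by Lemma~\ref{lem:geom}(a) and \eqref{eq:weights}, and then over $k\le\kappa-b$, a geometric series with sum at most $2$. Altogether
\begin{equation}\label{eq:frozen}
\Bigl|\sum_{P\in T,\,k_P>k_L}F_P(x)\Bigr|\le C\varepsilon+\Bigl|\sum_{P\in T,\,k_L<k_P\le\kappa-b}F_P^0(x)\Bigr|.
\end{equation}

\medskip
\emph{Truncations in scale are smooth frequency cutoffs.} The last sum is a truncation, depending on $x$, of the fixed function $H=\sum_{P\in T}F_P^0$. Each $F_P^0$ is a Schwartz function with Fourier support in $2\omega_P$. For $j\in\mathcal{K}$ let $Z_j(\xi)=\Upsilon(2^{j-A}\circ(\xi-\xi_T))$. Let $\xi\in2\omega_P$ and use Lemma~\ref{lem:geom}(c). If $k_P\ge j$, then $2^{j-A}\rho(\xi-\xi_T)\le1$ and $Z_j(\xi)=1$. If $k_P<j$, then $k_P\le j-b$, so $2^{j-A}\rho(\xi-\xi_T)\ge2^{b-1-A}>2$ and $Z_j(\xi)=0$. Hence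
\[
Z_j(D)H=\sum_{P\in T,\,k_P\ge j}F_P^0 .
\]
Let $j_1$ be the least element of $\mathcal{K}$ above $k_L$ and, if $\kappa<\infty$, let $j_2$ be the least element of $\mathcal{K}$ above $\kappa-b$. The last sum in \eqref{eq:frozen} is $Z_{j_1}(D)H(x)$ if $\kappa=\infty$, is empty if $j_2\le j_1$, and is $Z_{j_1}(D)H(x)-Z_{j_2}(D)H(x)$ otherwise. In every case only indices $j>k_L$ occur.

Let $\mathrm{M}H(x')$ be the supremum of the averages of $|H|$ over the $\rho$-balls centered at $x'$. These balls are boxes, so $\mathrm{M}H\le\mathrm{M}_1\cdots\mathrm{M}_nH$, where $\mathrm{M}_i$ is the one-dimensional Hardy--Littlewood maximal operator in the $i$-th variable; each $\mathrm{M}_i$ is bounded on $L^2(\mathbb{R}^n)$, hence so is $\mathrm{M}$. By \eqref{eq:ibp} and rescaling, the kernel of $Z_j(D)$ is bounded by $C2^{-j|\alpha|}(1+2^{-j}\rho(u))^{-M_0}$. For $x'\in L$ and $j>k_L$ we have $\rho(x-x')\le2^j$, so $1+2^{-j}\rho(x'-y)\le2(1+2^{-j}\rho(x-y))$. Decomposing into the balls of radius $2^{j+l}$, $l\geq0$,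 about $x'$, as in \eqref{eq:weights},
\[
|Z_j(D)H(x)|\le C2^{-j|\alpha|}\int\bigl(1+2^{-j}\rho(x'-y)\bigr)^{-M_0}|H(y)|\,dy\le C\sum_{l\ge0}2^{-lM_0}2^{l|\alpha|}\,\mathrm{M}H(x').
\]
So the supremum in \eqref{eq:near} is at most $C(\varepsilon+\inf_L\mathrm{M}H)$. By (i) and the Cauchy--Schwarz inequality, \eqref{eq:near} is at most
\[
C\mu\Bigl(\varepsilon|J_T|+\int_{J_T^{(3)}}\mathrm{M}H\Bigr)\le C\mu\bigl(\varepsilon|J_T|+|J_T|^{1/2}\|H\|_2\bigr).
\]

\medskip
\emph{Orthogonality.} By Lemma~\ref{lem:geom}(c), the part of $H$ of scale $k$ has Fourier support in $\{2^{-k-1}\le\rho(\xi-\xi_T)\le2^{A-k}\}$. For different $k\in\mathcal{K}$ these sets are disjoint, as $2^{A-b-k}<2^{-k-1}$. At a fixed scale $k$ there are at most $2^{A|\alpha|}$ cubes $\omega$. For each of them the cubes $I_P$ with $\omega_P=\omega$ are disjoint, and convolution with $\Psi_{\omega,\xi_T}$ is the multiplier operator with symbol $\chi_\omega(\xi)\theta(2^k\circ(\xi-\xi_T))e^{iq\cdot(2^k\circ(\xi-\xi_T))}$, which is bounded by $B_0$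 whatever $q$ is. By Plancherel's theorem,
\[
\|H\|_2^2\le C\sum_{P\in T}\|\mathbf{1}_{I_P}f_{\omega_P}\|_2^2=C\sum_{P\in T}|I_P|e_P^2\le C\varepsilon^2|J_T|,
\]
the last step because $T$ itself is a lacunary strict tree. Hence the near part is at most $C\varepsilon\mu|J_T|$.
\end{proof}

\section{Summation over trees}\label{sec:sum}

\begin{proof}[Proof of Proposition~\ref{prop:class}]
Let $f\ne0$ and $\Lambda=\|f\|_2|E|^{-1/2}$. We lower mass and energy in parallel, at the levels $\mu=2^{2j}$ and $\varepsilon=2^j\Lambda$, chosen so that the bounds $\mu^{-1}|E|$ and $\varepsilon^{-2}\|f\|_2^2$ of Lemmas~\ref{lem:mass} and~\ref{lem:energy} both equal $2^{-2j}|E|$. Choose $j_0\in\mathbb{Z}$ with $\operatorname{mass}(\mathcal{P})\le2^{2j_0}$ and $\operatorname{energy}(\mathcal{P})\le2^{j_0}\Lambda$, and put $\mathcal{P}_{j_0}=\mathcal{P}$. Given $\mathcal{P}_j$ with mass at most $2^{2j}$ and energy at most $2^j\Lambda$, apply Lemma~\ref{lem:mass} to $\mathcal{P}_j$ and then Lemma~\ref{lem:energy} to what remains.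 The new remainder $\mathcal{P}_{j-1}$ has mass at most $2^{2(j-1)}$ and energy at most $2^{j-1}\Lambda$. The removed trees $T\in\mathcal{T}_j$ are subsets of $\mathcal{P}_j$, so they have mass at most $\min(2^{2j},C)$ and energy at most $2^j\Lambda$, and $\sum_{T\in\mathcal{T}_j}|J_T|\le C2^{-2j}|E|$. Once $2^j\Lambda$ is below the least positive value of $e_P$, $P\in\mathcal{P}$, all tiles of $\mathcal{P}_j$ have $e_P=0$ and, by Lemma~\ref{lem:FP}(a), $F_P=0$. By Lemma~\ref{lem:tree},
\[
\Bigl|\int_Eg\sum_{P\in\mathcal{P}}F_P\Bigr|\le C\sum_{j\in\mathbb{Z}}2^j\Lambda\,\min(2^{2j},C)\,2^{-2j}|E|\le C\Lambda|E|\sum_{j\in\mathbb{Z}}\min(2^j,2^{-j})\le C\|f\|_2|E|^{1/2}.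
\]
The universal bound on the mass is what makes the sum converge as $j\to+\infty$, independently of $j_0$.
\end{proof}

This completes the proof of Theorem~\ref{thm:shift}, and with it of Theorems~\ref{thm:sobolev} and~\ref{thm:nonhom}.

\section{Failure below $(n-1)/2$ derivatives}\label{sec:converse}

The example rests on completing a square. In one variable, $R(\xi-N)^2-R\xi^2+x\xi=RN^2$ if $N=x/(2R)$. So if $\widehat f$ carries the phase $-R\xi^2$ and $m$ carries the phase $R\xi^2$, then at every point $|x|\le2R$ a suitable $N$ with $|N|\le1$ removes all oscillation from the integral. The multiplier $e^{iR\xi^2}$ has $C^\nu$ norm of order $R^\nu$ on bounded sets, while each variable treated in this way enlarges the set where $\mathcal{C}_mf$ is large by a factor $R$, and so its weak $L^2$ norm by $R^{1/2}$. A homogeneous multiplier is a function of $n-1$ variables, which accounts for the exponent $(n-1)/2$. In the remaining variable we localize $\widehat f$ to an interval so short that homogeneity does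 not disturb the phase.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $\nu<\frac{n-1}2$ be a nonnegative integer and $R\ge1$. On $\{\xi_n>0\}$ put $w_i(\xi)=\xi_i\xi_n^{-\alpha_i/\alpha_n}$ for $i<n$, $w=(w_1,\dots,w_{n-1})$. These functions are invariant under the dilations. Let $\chi_0\in C_c^\infty((-4,4)^{n-1})$ equal $1$ on $[-3,3]^{n-1}$, and define
\[
m_R(\xi)=R^{-\nu}e^{iR|w(\xi)|^2}\chi_0(w(\xi))\quad\text{for }\xi_n>0,\qquad m_R(\xi)=0\quad\text{for }\xi_n\le0 .
\]
Then $m_R$ is bounded and homogeneous. If $\xi^0\ne0$ and $\xi^0_n=0$, then $\xi^0_i\ne0$ for some $i<n$, so $|w_i|>4$ at all points near $\xi^0$ with $\xi_n>0$, and $m_R=0$ near $\xi^0$. Hence $m_R$ is smooth off $0$. If $\rho(\xi)=1$, $\xi_n>0$ and $|w_i(\xi)|\le4$ for all $i$, then either $\xi_n=1$ or $1=|\xi_i|\le4\xi_n^{\alpha_i/\alpha_n}$ for some $i<n$; in both cases $4^{-\alpha_n}\le\xi_n\le1$. On this range all derivatives of $w$ are bounded, and each derivative of $e^{iR|w|^2}$ costs at most a factor $CR$. So $\|m_R\|_{\mathcal{M}^\nu}\le C$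 uniformly in $R\ge1$.

Let $\phi\in C_c^\infty([-1,1]^{n-1})$ and $\psi\in C_c^\infty([-1,1])$ be nonnegative and nonzero, let $\delta\in(0,\frac12]$ be a small number depending only on $\alpha$, and with $\xi'=(\xi_1,\dots,\xi_{n-1})$ define the Schwartz function $f$ by
\[
\widehat f(\xi)=e^{-iR|\xi'|^2}\phi(\xi')\,\psi\bigl(R(\xi_n-1)/\delta\bigr).
\]
Then $\int|\widehat f|=c_1R^{-1}$ and $\|f\|_2=c_2R^{-1/2}$ with $c_1,c_2>0$ independent of $R$. Let $x$ satisfy $|x_i|\le2R$ for $i<n$ and $|x_n|\le R$, and take $N=(x_1/(2R),\dots,x_{n-1}/(2R),0)$. For $\xi\in\operatorname{supp}\widehat f$ we have $|\xi_i-N_i|\le2$ for $i<n$, $|\xi_n-1|\le\delta/R$, and $w_i(\xi-N)=(\xi_i-N_i)\xi_n^{-\alpha_i/\alpha_n}$. The functions $\tau\mapsto\tau^{-\alpha_i/\alpha_n}$ and their squares are Lipschitz on $[\frac12,\frac32]$ with a constant $C_1$ depending only on $\alpha$. Therefore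
\[
|w_i(\xi-N)|\le2(1+C_1\delta),\qquad\bigl|Rw_i(\xi-N)^2-R(\xi_i-N_i)^2\bigr|\le4C_1\delta,\qquad|x_n\xi_n-x_n|\le\delta .
\]
Choose $\delta$ with $2C_1\delta\le1$ and $4(n-1)C_1\delta+\delta\le\pi/3$. Then $\chi_0(w(\xi-N))=1$, and the phase of $\widehat f(\xi)e^{ix\cdot\xi}m_R(\xi-N)$ differs by at most $\pi/3$ from
\[
\sum_{i<n}\bigl[R(\xi_i-N_i)^2-R\xi_i^2+x_i\xi_i\bigr]+x_n=R\sum_{i<n}N_i^2+x_n,
\]
which does not depend on $\xi$. Since $\cos(\pi/3)=\frac12$, we get $\mathcal{C}_{m_R}f(x)\ge\frac12R^{-\nu}\int|\widehat f|=\frac{c_1}2R^{-\nu-1}$ on a box of measure $2\cdot4^{n-1}R^n$. Hence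
\[
\|\mathcal{C}_{m_R}f\|_{L^{2,\infty}}\ge cR^{\frac n2-\nu-1}\ge c'R^{\frac{n-1}2-\nu}\,\|m_R\|_{\mathcal{M}^\nu}\|f\|_2
\]
with $c,c'>0$ independent of $R$. As $\nu<\frac{n-1}2$, letting $R\to\infty$ contradicts \eqref{eq:main} with $\nu_0=\nu$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Roos}
Joris Roos, \emph{Bounds for anisotropic Carleson operators}, arXiv:1710.10962 (2017).

\end{thebibliography}
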